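# A superquadratic lower bound for the expansion of the wheel $W_4$

## $K_{1,2,2}$-free graphs with $n^{2+1/4000}$ triangles

Let $W_{2\ell}$ denote the wheel with rim of length $2\ell\ge 4$: a cycle of length $2\ell$ plus one vertex, the hub, joined to every vertex of the cycle. In particular $W_4=K_{1,2,2}$.

**Theorem 1.** There is $n_0$ such that for every $n\ge n_0$ there is a tripartite graph on $n$ vertices that contains no $K_{1,2,2}$ and has at least $n^{2+1/4000}$ triangles. Consequently ${\rm ex}_3(n,G^+)\ge n^{2+1/4000}$ for every graph $G\supseteq W_4=K_{1,2,2}$ and all $n\ge n_0$. In particular ${\rm ex}_3(n,W_4^+)\ne O(n^2)$.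

A second theorem complements this one. Write ${\rm ex}(n,K_3,G)$ for the maximum number of triangles in an $n$-vertex graph that does not contain $G$.

**Theorem 2.**

(a) For every graph $G$ there is $t=t(G)$ such that ${\rm ex}(n,K_3,G)\le {\rm ex}_3(n,G^+)\le {\rm ex}(n,K_3,G)+t\,n^2$.

(b) For every $\ell\ge 2$, ${\rm ex}_3(n,W_{2\ell}^+)=O(n^{2+1/\ell})$. Thus $n^{2+1/4000}\le {\rm ex}_3(n,W_4^+)=O(n^{5/2})$ for large $n$.

Now we unpack the notation. An $r$-uniform hypergraph, or $r$-graph, is a family of $r$-element subsets (edges) of a finite set, and ${\rm ex}_r(n,F)$ is the maximum number of edges in an $r$-graph on $n$ vertices with no copy of $F$.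

**Definition.** The *expansion* $G^+$ of a graph $G$ is the $3$-graph with edges $e\cup\{v_e\}$, $e\in G$, where the $v_e$ are distinct new vertices, one for each edge. Its vertex set is $V(G)\cup\{v_e: e\in G\}$.

For example, the expansion of the triangle on $1,2,3$ has the three edges $\{1,2,x\},\{2,3,y\},\{1,3,z\}$ on six vertices. The expansion of $W_4$ has $8$ edges on $5+8=13$ vertices.

The question comes from Alexandr Kostochka, Dhruv Mubayi, Jacques Verstraete, "Turan Problems and Shadows III: expansions of graphs", arXiv:1407.2588 (2014). In plain words: fix an even wheel $G$. If a $3$-graph on $n$ vertices has much more than $n^2$ edges, must it contain $G^+$? That is, does every even wheel satisfy ${\rm ex}_3(n,G^+)=O(n^2)$? Theorem 1 answers no, and the smallest even wheel is already a counterexample.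

Two remarks on why $n^2$ and why *even* wheels. The order $n^2$ is a floor: the $3$-graph of all triples through one fixed vertex has $\binom{n-1}{2}$ edges, and it contains no $W_4^+$, because two disjoint rim edges expand to two disjoint triples. As for parity, an odd rim needs three colors, so an odd wheel is not $3$-colorable. The complete tripartite graph with classes of size about $n/3$ then contains no odd wheel, and it has about $n^3/27$ triangles. By Theorem 2(a), ${\rm ex}_3(n,G^+)$ is of order $n^3$ for odd wheels $G$. Even wheels are $3$-colorable (and planar), but they have no acyclic $3$-coloring, that is, no proper $3$-coloring in which every two color classes induce a forest: the hub must have a color of its own, and the other two colors then alternate around the rim and induce the whole rim cycle.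

Theorem 1 says nothing about $W_{2\ell}$ with $\ell\ge3$. Such a wheel does not contain $W_4$: the hub of $W_4$ has degree $4$, so it would have to be the hub of $W_{2\ell}$ (all other degrees are $3$), and then a $4$-cycle would sit inside $C_{2\ell}$. Whether ${\rm ex}_3(n,W_{2\ell}^+)=O(n^2)$ for particular $\ell\ge 3$ is not determined by what follows; the question as posed does not need it.

## From expansions to triangles in $G$-free graphs

Theorem 2 tells us what to look for, so we prove it first. It says that, up to $O(n^2)$, avoiding the hypergraph $G^+$ is the same as avoiding the graph $G$ while counting triangles.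

**Proof of Theorem 2(a), lower bound.** Take a $G$-free graph on $n$ vertices and let $\mathcal H$ be the $3$-graph whose edges are its triangles. If $\mathcal H$ contained $G^+$, every edge of that copy of $G$ would lie in an edge of $\mathcal H$, that is, in a triangle of the graph, and so would be an edge of the graph. The graph would contain $G$, a contradiction. So ${\rm ex}_3(n,G^+)\ge{\rm ex}(n,K_3,G)$.

The same argument gives the second sentence of Theorem 1 from the first: if $G\supseteq K_{1,2,2}$, then a $K_{1,2,2}$-free graph is $G$-free, so its triangles form a $G^+$-free $3$-graph. The third sentence is the case $G=W_4$.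

**Proof of Theorem 2(a), upper bound.** Let $\mathcal H$ be a $G^+$-free $3$-graph on $n$ vertices and put $t=v(G)+e(G)$. As long as some pair of vertices lies in at least one and fewer than $t$ edges, delete all edges containing that pair. Once a pair has been used it lies in no edge any more, so each pair is used at most once, and at most $t\binom n2\le tn^2$ edges are deleted. In the remaining $3$-graph $\mathcal H'$ every pair that lies in an edge lies in at least $t$ edges.

Let $\partial\mathcal H'$ be the shadow graph, whose edges are the pairs contained in an edge of $\mathcal H'$. Suppose $\partial\mathcal H'$ contained $G$. Go through the edges $e$ of $G$ one at a time and choose $v_e$ with $e\cup\{v_e\}\in\mathcal H'$. There are at least $t$ candidates. Forbidden are the $v(G)-2$ other vertices of $G$ and the at most $e(G)-1$ vertices already chosen for other edges, fewer than $t$ in all. So the choice is always possible and produces $G^+$ in $\mathcal H$, a contradiction. Hence $\partial\mathcal H'$ is $G$-free. Every edge of $\mathcal H'$ is a triangle of $\partial\mathcal H'$, so $|\mathcal H'|\le{\rm ex}(n,K_3,G)$.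 $\blacksquare$

The simplest case is $G=K_3$. A triangle-free graph has no triangles, so ${\rm ex}_3(n,K_3^+)\le tn^2$ with $t=6$. The family of all triples through one vertex contains no $K_3^+$ (no vertex lies in all three edges of $K_3^+$), so the order is exactly $n^2$.

**Proof of Theorem 2(b).** If a graph is $W_{2\ell}$-free, then for each vertex $v$ the graph induced on $N(v)$ contains no $C_{2\ell}$, since such a cycle together with $v$ is a wheel. By the Bondy–Simonovits theorem (J. Combin. Theory Ser. B 16 (1974); for $\ell=2$, Kővári–Sós–Turán) it has $O(n^{1+1/\ell})$ edges. The edges inside $N(v)$ are the triangles through $v$, so summing over $v$ counts each triangle three times and gives ${\rm ex}(n,K_3,W_{2\ell})=O(n^{2+1/\ell})$. Now apply (a). The lower bound for $W_4$ is Theorem 1. $\blacksquare$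

What remains is the first sentence of Theorem 1. We want a graph with many triangles in which every neighborhood is $C_4$-free.

## Sidon sets in a group, and what the pairs forget

A sensible first try is algebraic. Let $p\ge13$ be prime, let $X=\mathbb F_p^2$, and take three disjoint copies $A,B,C$ of $X$, of size $N=p^2$ each. Let $S=\{(x,x^2):x\in\mathbb F_p\}$ and consider all triples $(a,b,c)$ with $a+b+c\in S$. There are $N^2|S|=N^{5/2}$ of them.

The set $S$ contains no nondegenerate parallelogram: a nonzero difference $(x_1-x_2,\,x_1^2-x_2^2)$ has $x_1\ne x_2$, so it determines $x_1-x_2$ and then $x_1+x_2$, hence both points. Suppose a hub $h$ forms triples of our system with all four pairs from $\{u,u'\}\times\{w,w'\}$, where $u\neq u'$ lie in one class and $w\ne w'$ in another. The four sums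
$$h+u+w,\quad h+u'+w,\quad h+u+w',\quad h+u'+w'$$
all lie in $S$, and the first minus the second equals the third minus the fourth, namely $u-u'\ne0$. So the first equals the third, that is, $w=w'$. Thus no such configuration exists, and the count $N^{5/2}$ even matches the upper bound.

Here is where it stops working. The $3$-graph of these triples is full of copies of $W_4^+$. Any pair from two different classes lies in exactly $p$ triples, so the shadow is the *complete* tripartite graph, which contains $W_4$; and the greedy choice from the last section (at most $3+7=10<p$ forbidden vertices per edge) extends this copy to $W_4^+$. We excluded wheels all of whose four triangles belong to our system, but Theorem 1 is about a *graph*. In the shadow most triangles $(a,b,c)$ have $a+b+c\notin S$. The condition $a+b+c\in S$ involves three vertices, and the pairs $ab$, $bc$, $ac$ do not remember it.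

So we need a set $S$ such that membership of $a+b+c$ in $S$ can be enforced by three conditions, one on each pair.

## Enforcing $a+b+c\in S$ by three pair conditions

A quadratic form can do this. For vectors $a,b,c$,
$$|a+b+c|^2=\underbrace{|a|^2+2a\cdot b}_{q_1(a,b)}+\underbrace{|b|^2+2b\cdot c}_{q_2(b,c)}+\underbrace{|c|^2+2a\cdot c}_{q_3(a,c)} .$$
Each term involves only two of the vectors. Suppose all vectors are integral and of moderate length. Then each $q_i$ takes few values. Choose the most popular triple of values $(\lambda_1,\lambda_2,\lambda_3)$ and join $a\sim b$ iff $q_1=\lambda_1$, $b\sim c$ iff $q_2=\lambda_2$, and $a\sim c$ iff $q_3=\lambda_3$. In this graph *every* triangle satisfies $|a+b+c|^2=\lambda_1+\lambda_2+\lambda_3$. If $S$ is exactly the set of admissible integer points on that sphere, every triangle has its sum in $S$.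

A convenient set on a sphere is this one. Split $\mathbb R^{3m}=(\mathbb R^3)^m$ into $m$ blocks and look at integer vectors $z$ with all block sums equal to $1$. Then $\sum_j z_j=m$, while $z_j^2\ge z_j$ for integers, so $|z|^2\ge m$, with equality iff all $z_j\in\{0,1\}$, that is, iff every block is one of the unit vectors $e_1,e_2,e_3$. So the sphere $|z|^2=m$ cuts out exactly $\{e_1,e_2,e_3\}^m$.

*By hand for $m=1$.* Let $a,b$ run over integer vectors in $\mathbb Z^3$ with coordinate sum $0$ and $c$ over those with sum $1$. The triple $a=b=0$, $c=e_1$ has $(q_1,q_2,q_3)=(0,0,1)$. The triple $a=e_1-e_2$, $b=e_2-e_3$, $c=e_3$ has $q_1=2-2=0$, $q_2=2-2=0$, $q_3=1+0=1$, so it is a triangle of the same graph, and its sum is $e_1$. Since three distinct points contain no parallelogram, this graph is $K_{1,2,2}$-free. But it is too sparse: given $a$, $b$ and $s\in S$, the vertex $c=s-a-b$ is determined, so any such scheme has at most $|S|N^2$ triples with sum in $S$, if the classes have at most $N$ vertices. To gain a power of $N$ we need $|S|$ to be a power of $N$. So $m$ has to grow, with $N$ exponential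 in $m$ and lengths only of order $\sqrt m$. Then pigeonholing the $q_i$ costs only a power of $m$.

## Parallelograms in $\{e_1,e_2,e_3\}^m$ and intersecting codes

For $m\ge2$ the full set $\{e_1,e_2,e_3\}^m$ contains parallelograms, for instance
$$(e_1,e_1),\quad(e_2,e_1),\quad(e_1,e_2),\quad(e_2,e_2).$$
Here one side changes only block $1$ and the other only block $2$. This is typical. Suppose $e_p-e_q=e_\mu-e_\nu$ in one block, where $p,q,\mu,\nu$ belong to the four corners of a parallelogram, in the order $z,\ z-d,\ z-d',\ z-d-d'$. Then $e_p+e_\nu=e_q+e_\mu$, so $\{p,\nu\}=\{q,\mu\}$ as multisets, and $p=q$ or $p=\mu$. So in every block at least one of $d,d'$ vanishes: **the two sides of a parallelogram in the set are disjointly supported.**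

This suggests thinning the set by a linear code over $\mathbb F_3$, reading $e_1,e_2,e_3$ as the letters $0,1,2$.

**Definition.** The *support* of $x\in\mathbb F_3^m$ is $\{i:x_i\neq0\}$. We call a linear code $\mathcal C\subset\mathbb F_3^m$ *intersecting* if any two nonzero codewords have intersecting supports.

For example, the code in $\mathbb F_3^4$ spanned by $(1,1,1,0)$ and $(0,1,2,1)$ is intersecting: up to sign its nonzero words are $(1,1,1,0)$, $(0,1,2,1)$, $(1,2,0,1)$, $(1,0,2,2)$, all of weight $3$, and two $3$-subsets of a $4$-set meet. The full space $\mathbb F_3^2$ is not intersecting, because of $(1,0)$ and $(0,1)$.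

If we keep only those elements of $\{e_1,e_2,e_3\}^m$ that spell a codeword of an intersecting code, the two sides of a parallelogram would give nonzero codewords with disjoint supports, so no nondegenerate parallelogram survives. What must be checked is whether enough triples survive.

## Two letters give exactly $1$, three letters give $\sqrt{81/80}$

Before the proof, look at the exponential bookkeeping, with $q$ letters $e_1,\dots,e_q$ in blocks $\mathbb R^q$ and a code over $\mathbb F_q$. Two factors compete.

*The gain* is $|S|=q^k$, where $k$ is the dimension of the code. A random code, as in Step 1 below, is intersecting once (number of disjointly supported pairs)$\,\cdot q^{2(k-m)}<1$. Each coordinate of such a pair has $2q-1$ options, so we can take $q^k$ up to about $(q/\sqrt{2q-1})^m$.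

*The loss* comes from geometry. The vectors $a,b,c$ must lie in balls of the same radius in dimension $D=(q-1)m$, and their sum must be small. So we need $|x|,|y|,|x+y|\le\rho$, and in high dimension few pairs in a ball have this property. Let $\Omega$ be the set of such pairs and $B_\rho$ the ball. We will show that the density of $\Omega$ in $B_\rho^2$ is at least $\frac1{2D}(\sqrt3/2)^D$. This is sharp up to a polynomial factor. Indeed
$$|y+\tfrac x2|^2=\tfrac12\big(|y|^2+|x+y|^2\big)-\tfrac14|x|^2\le\rho^2-\tfrac14|x|^2,$$
so for fixed $x$ the admissible $y$ lie in a ball of radius $\sqrt{\rho^2-|x|^2/4}$. In polar coordinates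
$$\frac{{\rm vol}(\Omega)}{{\rm vol}(B_\rho)^2}\le D\int_0^1 t^{D-1}\Big(1-\frac{t^2}4\Big)^{D/2}dt\le D\Big(\frac34\Big)^{(D-1)/2},$$
because $t^2(1-t^2/4)$ is increasing on $[0,1]$, with value $\frac34$ at $t=1$.

So the exponential balance per block is
$$\beta_q=\frac{q}{\sqrt{2q-1}}\Big(\frac{\sqrt3}2\Big)^{q-1}.$$

The natural first choice is $q=2$, with binary codes. It stops exactly here: $\beta_2=\frac2{\sqrt3}\cdot\frac{\sqrt3}2=1$. With $2^k<(2/\sqrt3)^m$ and $D=m$, the lower bound $2^k\,{\rm vol}(\Omega)/{\rm covol}^2$ that this count provides is at most $\frac{2}{\sqrt3}\,m\,N^2$, whatever the radius. No power of $N$ is gained.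

With three letters,
$$\beta_3=\frac3{\sqrt5}\cdot\frac34=\frac9{4\sqrt5}=\sqrt{\frac{81}{80}}>1 .$$
The gain wins by a hair. For comparison, $\beta_4=\frac{4}{\sqrt7}\cdot\frac{3\sqrt3}{8}=\sqrt{27/28}<1$ and $\beta_5=\frac53\cdot\frac9{16}=\frac{15}{16}<1$. The rest of the proof has to make sure that no other exponential loss eats up $\sqrt{81/80}$.

## The code and the lattice

Throughout, $m\ge4$ is an integer that will tend to infinity.

**Step 1: a large intersecting code.** This step produces the code $\mathcal C$ that destroys parallelograms, with as many words as the first-moment bound allows.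

Let $k$ be the largest integer with $5^m9^k<9^m$, i.e. with $3^k<(3/\sqrt5)^m$. By maximality $3^{k+1}\ge(3/\sqrt5)^m$, so
$$\tfrac13\,(3/\sqrt5)^m\le 3^k<(3/\sqrt5)^m .\tag{1}$$
Clearly $k<m$, and $k\ge1$ because $(9/5)^4>9$.

**Claim.** There is an intersecting $k$-dimensional linear code $\mathcal C\subset\mathbb F_3^m$.

Consider ordered pairs $(x,y)$ of nonzero vectors of $\mathbb F_3^m$ with disjoint supports. In each coordinate at most one of $x_i,y_i$ is nonzero, which leaves $5$ options for $(x_i,y_i)$, so there are fewer than $5^m$ such pairs. Each is linearly independent. Choose a $k$-dimensional subspace uniformly at random. Invertible linear maps act transitively on ordered independent pairs, so every independent pair is contained in the random subspace with the same probability. A $k$-dimensional space contains $(3^k-1)(3^k-3)$ of the $(3^m-1)(3^m-3)$ independent pairs, so this probability is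
$$\frac{(3^k-1)(3^k-3)}{(3^m-1)(3^m-3)}\le 9^{k-m},$$
where we used $\frac{3^k-1}{3^m-1}\le3^{k-m}$ and $\frac{3^k-3}{3^m-3}\le3^{k-m}$, valid as $k\le m$. The expected number of disjointly supported pairs inside the subspace is less than $5^m9^{k-m}<1$. So some subspace contains none; this is $\mathcal C$.

**Step 2: lattices and vertex classes.** This step lifts the code to a lattice and defines the three vertex classes, with an upper bound $N$ on their sizes.

Write $x\in\mathbb R^{3m}$ as $x=(x^1,\dots,x^m)$ with blocks $x^i\in\mathbb R^3$. Let $H$ be the subspace of vectors all of whose block sums are $0$, so $D:=\dim H=2m$, and let $B_\rho$ be the closed ball of radius $\rho$ about $0$ in $H$.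

Let $\varphi:\mathbb Z^3\to\mathbb F_3$ be $\varphi(x_1,x_2,x_3)=x_2+2x_3$, and let $\Phi:\mathbb Z^{3m}\to\mathbb F_3^m$ apply $\varphi$ in each block. Both are additive. Since $\varphi(e_1)=0$, $\varphi(e_2)=1$, $\varphi(e_3)=2$,
$$\varphi(e_p-e_q)\ne0\iff p\ne q,\tag{2}$$
and $\Phi$ is a bijection from $\{e_1,e_2,e_3\}^m$ to $\mathbb F_3^m$. Let $L=\{x\in\mathbb Z^3:x_1+x_2+x_3=0\}$, and put
$$\Lambda=\{a\in L^m:\Phi(a)\in\mathcal C\},\qquad S=\{s\in\{e_1,e_2,e_3\}^m:\Phi(s)\in\mathcal C\},\qquad |S|=3^k .$$

*Covolume of $\Lambda$.* The lattice $L$ has basis $(1,-1,0),(0,1,-1)$ with Gram matrix $\begin{pmatrix}2&-1\\-1&2\end{pmatrix}$ of determinant $3$, so its covolume is $\sqrt3$. As $\varphi(e_2-e_1)=1$, $\varphi$ maps $L$ onto $\mathbb F_3$, so $\Phi$ maps $L^m$ onto $\mathbb F_3^m$. Hence $\Lambda$, the preimage of $\mathcal C$, has index $3^{m-k}$ in $L^m$, and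
$${\rm covol}(\Lambda)=3^{m/2}\,3^{m-k}.\tag{3}$$

*Covering radius of $\Lambda$.* The kernel of $\varphi|_L$ has index $3$ in $L$, so its squared covolume is $3\cdot3^2=27$. It contains $(1,1,-2)$, as $1-4\equiv0$, and $(-2,1,1)$, as $1+2\equiv0$. Their Gram matrix $\begin{pmatrix}6&-3\\-3&6\end{pmatrix}$ has determinant $27$, so they generate the kernel. They have length $\sqrt6$ and enclose an angle of $120^\circ$. So the kernel is a hexagonal lattice, whose plane is tiled by equilateral triangles of side $\sqrt6$ with vertices in the lattice, and every point of the plane is within the circumradius $\sqrt6/\sqrt3=\sqrt2$ of a lattice point. Since $(\ker\varphi|_L)^m\subset\Lambda$, approximating block by block shows that every point of $H$ is within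
$$R_0:=\sqrt{2m}$$
of $\Lambda$. Let $P=\{x\in H:|x|\le|x-\lambda|\text{ for all }\lambda\in\Lambda\}$ be the Voronoi cell of $\Lambda$. A point of $P$ has $0$ as a nearest lattice point, so $P\subset B_{R_0}$. Recall that the translates $\lambda+P$, $\lambda\in\Lambda$, cover $H$ (take a nearest lattice point), have disjoint interiors (points equidistant from two lattice points lie on a hyperplane), and that ${\rm vol}(P)={\rm covol}(\Lambda)$.

*The classes.* Let $g=(\frac13,\dots,\frac13)\in\mathbb R^{3m}$, which is orthogonal to $H$. Put $r=19999R_0$, $r'=r-3R_0=19996R_0$, and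
$$A_0=B_0=\Lambda\cap B_r,\qquad C_0=\{c\in\mathbb Z^{3m}:\text{all block sums }1,\ \Phi(c)\in\mathcal C,\ |c-g|\le r\},$$
where $A_0$ and $B_0$ are treated as disjoint copies. If $c,c'\in C_0$, then $c-c'\in L^m$ and $\Phi(c-c')\in\mathcal C$, so $c-c'\in\Lambda$. Also $c-g\in H$. So $C_0-g$ is contained in one coset of $\Lambda$ in $H$. Attach to each point of $A_0$, $B_0$, or $C_0-g$ its translate of $P$. Within one class these have disjoint interiors, and they lie in $B_{r+R_0}$. Hence
$$|A_0|,|B_0|,|C_0|\le N:=\frac{{\rm vol}(B_{r+R_0})}{{\rm covol}(\Lambda)}.\tag{4}$$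

## Counting the triples with $a+b+c\in S$

**Step 3: a lower bound for the number of triples.** The aim is to show that
$$\mathcal T_0=\{(a,b,c)\in A_0\times B_0\times C_0:a+b+c\in S\}$$
has at least $e^{\varepsilon m}N^2$ elements for some fixed $\varepsilon>0$ and all large $m$. We reduce the count to a volume and then bound the volume. Put
$$\Omega=\{(x,y)\in H^2:|x|,|y|,|x+y|\le r'\}.$$

*Reduction to a volume.* Fix $s\in S$. In each block $s-g$ has squared length $(\frac23)^2+2(\frac13)^2=\frac23$, so $|s-g|^2=\frac{2m}3\le R_0^2$. For $(x,y)\in\Omega$ choose $a,b\in\Lambda$ with $x\in a+P$ and $y\in b+P$. Then $|a|,|b|\le r'+R_0\le r$, so $a\in A_0$, $b\in B_0$. Put $c=s-a-b$. It is integral, has block sums $1$, and $\Phi(c)=\Phi(s)-\Phi(a)-\Phi(b)\in\mathcal C$. Moreover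
$$|c-g|\le|s-g|+|a+b|\le R_0+|x+y|+2R_0\le r'+3R_0=r .$$
So $c\in C_0$ and $(a,b,c)\in\mathcal T_0$. The sets $(a+P)\times(b+P)$ arising in this way cover $\Omega$, and each has volume ${\rm covol}(\Lambda)^2$. Hence each $s$ yields at least ${\rm vol}(\Omega)/{\rm covol}(\Lambda)^2$ triples. Different $s$ yield different triples, since $s=a+b+c$. Therefore
$$|\mathcal T_0|\ge 3^k\,\frac{{\rm vol}(\Omega)}{{\rm covol}(\Lambda)^2}.\tag{5}$$

*The volume of $\Omega$.* Fix $x$ with $0<|x|\le r'$, and let $K_x=\{y\in H:|y|\le r',\ |x+y|\le r'\}$, the intersection of two balls centered at $0$ and $-x$. It is convex. It contains the $(D-1)$-dimensional disk centered at $-x/2$, perpendicular to $x$, of radius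
$$\sqrt{r'^2-|x|^2/4}\ \ge\ \tfrac{\sqrt3}2\,r',$$
because a point of this disk has the same distance to $0$ and to $-x$, at most $r'$. It also contains the segment with endpoints $-\frac x2\pm\big(r'-\frac{|x|}2\big)\frac x{|x|}$, since by the triangle inequality each point of it is within $\frac{|x|}2+\big(r'-\frac{|x|}2\big)=r'$ of both centers. The length of the segment is $2r'-|x|\ge r'$. By convexity $K_x$ contains the double cone over the disk with apexes at the ends of the segment. Its volume is $\frac1D$ times the length of the segment times the area of the disk. Writing $\kappa_j$ for the volume of the unit $j$-ball,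
$${\rm vol}(K_x)\ge\frac1D\,\kappa_{D-1}\Big(\frac{\sqrt3}2\Big)^{D-1}r'^D .$$
Slicing the unit ball gives $\kappa_D=\int_{-1}^1\kappa_{D-1}(1-t^2)^{(D-1)/2}dt\le2\kappa_{D-1}$, so
$${\rm vol}(K_x)\ge\frac1{2D}\Big(\frac{\sqrt3}2\Big)^{D}\kappa_D\,r'^D=\frac1{2D}\Big(\frac{\sqrt3}2\Big)^D{\rm vol}(B_{r'}).$$
Integrating over $x\in B_{r'}$ and inserting $D=2m$,
$${\rm vol}(\Omega)\ge\frac1{4m}\Big(\frac34\Big)^m{\rm vol}(B_{r'})^2 .\tag{6}$$

*Comparison with $N^2$.* Since $\frac{r'}{r+R_0}=\frac{19996}{20000}=1-\frac1{5000}$ and the dimension is $2m$,
$${\rm vol}(B_{r'})^2=\Big(1-\frac1{5000}\Big)^{4m}{\rm vol}(B_{r+R_0})^2=\Big(1-\frac1{5000}\Big)^{4m}N^2\,{\rm covol}(\Lambda)^2 .$$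
Combining this with (5), (6), then (1) and $\frac3{\sqrt5}\cdot\frac34=\sqrt{81/80}$, we get
$$|\mathcal T_0|\ \ge\ \frac{3^k}{4m}\Big(\frac34\Big)^m\Big(1-\frac1{5000}\Big)^{4m}N^2\ \ge\ \frac1{12m}\Big(\frac{81}{80}\Big)^{m/2}\Big(1-\frac1{5000}\Big)^{4m}N^2 .\tag{7}$$

This explains the choice of $r$. The boundary effects (radius $r'$ against $r+R_0$) cost an exponential factor, and we make the balls large compared with $R_0$ to bring this cost below $\sqrt{81/80}$ per block. With $r+R_0=\tau R_0$ in place of $20000R_0$ the cost would be $(1-4/\tau)^{4m}$, so any fixed $\tau$ with $\frac12\ln\frac{81}{80}+4\ln(1-\frac4\tau)>0$ would do.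

## The graph $\Gamma$ and why it has no $K_{1,2,2}$

**Step 4: from triples to a graph.** The purpose is to build a graph that has many of the triples of $\mathcal T_0$ as triangles, and *no* triangle whose sum is outside $S$.

For $a\in A_0$, $b\in B_0$, $c\in C_0$ define the integers
$$q_1(a,b)=|a|^2+2a\cdot b,\qquad q_2(b,c)=|b|^2+2b\cdot c,\qquad q_3(a,c)=|c|^2+2a\cdot c,$$
so that
$$q_1(a,b)+q_2(b,c)+q_3(a,c)=|a+b+c|^2 .\tag{8}$$

*Each $q_i$ takes few values.* We have $|a|,|b|\le r$ and $|a\cdot b|\le r^2$. Since $a\perp g$, $a\cdot c=a\cdot(c-g)$, so $|a\cdot c|\le r^2$; likewise $|b\cdot c|\le r^2$. Since $c-g\in H$ is orthogonal to $g$, $|c|^2=|c-g|^2+|g|^2\le r^2+\frac m3$. So each $q_i$ lies in the interval $[-2r^2,\,3r^2+\frac m3]$, which contains at most $5r^2+\frac m3+1\le6r^2$ integers, because $r^2=19999^2\cdot2m$.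

By pigeonhole there are integers $\lambda_1,\lambda_2,\lambda_3$ such that at least $|\mathcal T_0|/(6r^2)^3>0$ triples of $\mathcal T_0$ have $(q_1,q_2,q_3)=(\lambda_1,\lambda_2,\lambda_3)$. Let $\Gamma$ be the tripartite graph on $A_0\sqcup B_0\sqcup C_0$ with
$$a\sim b\iff q_1(a,b)=\lambda_1,\qquad b\sim c\iff q_2(b,c)=\lambda_2,\qquad a\sim c\iff q_3(a,c)=\lambda_3 .$$
By (4) it has at most $3N$ vertices, and each of the chosen triples is a triangle, so $\Gamma$ has at least $|\mathcal T_0|/(6r^2)^3$ triangles.

*Every triangle $(a,b,c)$ of $\Gamma$ satisfies $a+b+c\in S$.* Take one of the chosen triples. Its sum lies in $S$, and every $s\in S$ has $|s|^2=m$, so (8) gives $\lambda_1+\lambda_2+\lambda_3=m$. Now let $(a,b,c)$ be any triangle and $z=a+b+c$. By (8), $|z|^2=m$. Also $z\in\mathbb Z^{3m}$, and its block sums are $0+0+1=1$. Hence $\sum_jz_j^2=m=\sum_jz_j$. As $z_j^2\ge z_j$ for every integer $z_j$, equality holds for each $j$, so $z_j\in\{0,1\}$, and each block of $z$, having sum $1$, is one of $e_1,e_2,e_3$. Finally $\Phi(z)=\Phi(a)+\Phi(b)+\Phi(c)\in\mathcal C$. So $z\in S$.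

**Step 5: $\Gamma$ contains no $K_{1,2,2}$.** Here the intersecting code does its work.

Suppose $\Gamma$ contains a wheel with hub $h$ and rim of length $4$. The rim vertices are adjacent to $h$, so they lie in the two classes not containing $h$. Consecutive rim vertices are adjacent, so they lie in different classes. Hence the rim is $u,w,u',w'$ in cyclic order, with $u\ne u'$ in one class and $w\ne w'$ in another. The four triples
$$\{h,u,w\},\qquad\{h,u',w\},\qquad\{h,u,w'\},\qquad\{h,u',w'\}$$
are triangles of $\Gamma$, so their sums lie in $S$ by Step 4. Fix a block $i$ and let the $i$-th blocks of these four sums be $e_p,e_q,e_\mu,e_\nu$, in this order. Subtracting,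
$$e_p-e_q=u^i-u'^i=e_\mu-e_\nu,\qquad e_p-e_\mu=w^i-w'^i .$$
So $e_p+e_\nu=e_q+e_\mu$, hence $\{p,\nu\}=\{q,\mu\}$ as multisets, and $p=q$ or $p=\mu$. That is, for every block $i$,
$$u^i=u'^i\quad\text{or}\quad w^i=w'^i .\tag{9}$$

Vertices within one class differ by elements of $\Lambda$, so $\Phi(u-u')\in\mathcal C$ and $\Phi(w-w')\in\mathcal C$. In each block $u^i-u'^i$ has the form $e_p-e_q$, so by (2) the support of $\Phi(u-u')$ is exactly $\{i:u^i\ne u'^i\}$, which is nonempty since $u\ne u'$. In the same way, $w^i-w'^i=e_p-e_\mu$ shows that the support of $\Phi(w-w')$ is $\{i:w^i\ne w'^i\}\ne\emptyset$. By (9) these two supports are disjoint. So $\mathcal C$ contains two nonzero codewords with disjoint supports, contradicting Step 1.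

## The exponent $1/4000$

**Step 6: parameters.** It remains to compare the number of triangles with the number of vertices, and to pass from the special sizes to all large $n$.

*Size of $N=N_m$.* Use $\kappa_{2m}=\pi^m/m!$, $r+R_0=20000\sqrt{2m}$, and (3):
$$N_m=\frac{\pi^m\,(8\cdot10^8\,m)^m}{m!\;3^{m/2}\,3^{m-k}} .$$
By (1), $3^{m-k}=\Theta(5^{m/2})$, and $\ln m!=m\ln m-m+O(\log m)$. So
$$\ln N_m=c_1m+O(\log m),\qquad c_1=\ln\frac{8\cdot10^8\,\pi e}{\sqrt{15}} .$$
Numerically $\ln(8\cdot10^8)<20.501$, $\ln\pi<1.145$, and $\frac12\ln15>1.354$, so $c_1<20.501+1.145+1-1.354=21.292<21.3$.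

*Number of triangles.* By Step 4, (7), and $(6r^2)^3=O(m^3)$, the graph $\Gamma=\Gamma_m$ has at least $N_m^2\,e^{c_2m-O(\log m)}$ triangles, where
$$c_2=\tfrac12\ln\tfrac{81}{80}+4\ln\Big(1-\tfrac1{5000}\Big).$$
From $\ln(1+x)\ge x-\frac{x^2}2$ with $x=\frac1{80}$ the first term is at least $\frac12(0.0125-0.000079)>0.00621$. From $\ln(1-y)\ge-\frac y{1-y}$ with $y=\frac1{5000}$ the second is at least $-\frac4{4999}>-0.00081$. So $c_2>0.0054$, and
$$\frac{c_2}{c_1}>\frac{0.0054}{21.3}>\frac1{4000}.$$

*All large $n$.* Given a large $n$, let $m\ge4$ be the largest integer with $3N_m\le n$. It exists because $N_m\to\infty$, and $m\to\infty$ as $n\to\infty$, since $m\ge M$ as soon as $M\ge 4$ and $n\ge3N_M$. By maximality $n<3N_{m+1}$, so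
$$\ln n\le c_1m+O(\log m).$$
On the other hand $3N_m\le n$ gives $m=O(\ln n)$, so $\log m=O(\log\log n)$. Add isolated vertices to $\Gamma_m$ to get exactly $n$ vertices. The result is tripartite and $K_{1,2,2}$-free, and its number of triangles is at least
$$\exp\big((2c_1+c_2)m-O(\log m)\big)\ \ge\ \exp\Big(\Big(2+\frac{c_2}{c_1}\Big)\ln n-O(\log\log n)\Big)=n^{2+c_2/c_1-o(1)} .$$
Since $c_2/c_1>\frac1{4000}$ strictly, this is at least $n^{2+1/4000}$ for all $n\ge n_0$. This proves the first sentence of Theorem 1; the other two were deduced from it in the second section. $\blacksquare$
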